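# A group of order twelve acting on $\mathbb A^3$: a normalized variable that cannot be straightened

## The ring $\mathbb C[t,P,Q]$ and its twelve automorphisms

We work over $\mathbb C$ and write $F=\mathbb C(t)$. Let $i=\sqrt{-1}$ and $\omega=e^{2\pi i/3}$. On $F[y,z]$ take the two $\mathbb C$-algebra automorphisms
$$\kappa:\ t\mapsto t,\ \ y\mapsto\omega y,\ \ z\mapsto\omega^2z;\qquad\qquad \sigma:\ t\mapsto it,\ \ y\mapsto z,\ \ z\mapsto y .$$
Then $\kappa^3=1$ and $\sigma^4=1$, and $\sigma^2$ sends $t\mapsto -t$ and fixes $y,z$. Following $y$ through $\sigma^{-1}$, $\kappa$, $\sigma$ gives $y\mapsto z\mapsto\omega^2z\mapsto\omega^2y$, and similarly $z\mapsto\omega z$, so $\sigma\kappa\sigma^{-1}=\kappa^2$. Hence $G=\langle\kappa,\sigma\rangle\cong C_3\rtimes C_4$ has order $12$. Now put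
$$h=t^2+1,\qquad h'=t^2-1=h-2,\qquad r=\frac{h^3}{8h'},$$
$$P=z+r\,y^2,\qquad Q=y-\frac{P^2}{h},\qquad B=\mathbb C[t,P,Q]. \tag{1}$$

Everything below turns on this ring. Two facts about it are checked at once.

**Step 1: $B$ is a polynomial ring in $t,P,Q$.** Over $F$ we pass from $(y,z)$ to $(y,P)$ by adding to $z$ a polynomial in $y$, and from $(y,P)$ to $(Q,P)$ by adding to $y$ a polynomial in $P$. So $F[P,Q]=F[y,z]$ and $P,Q$ are algebraically independent over $F$. Also $dQ\wedge dP=dy\wedge dP=dy\wedge dz$ (with $dt=0$), that is,
$$\frac{\partial(Q,P)}{\partial(y,z)}=1. \tag{2}$$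

**Step 2: $B$ is $G$-stable.** Clearly $\kappa P=\omega^2P$, because $y^2$ and $z$ have the same $\kappa$-eigenvalue $\omega^2$, and $\kappa Q=\omega Q$, because $(\omega^2)^2=\omega$. Since $\sigma(t^2)=-t^2$,
$$\sigma h=-h',\qquad \sigma h'=-h,\qquad \sigma r=\frac{h'^3}{8h}.$$
Put $\Lambda=hQ+P^2\in B$. By (1), $\Lambda=hy$, so
$$y=\frac{\Lambda}{h},\qquad z=P-r\frac{\Lambda^2}{h^2}=P-\frac{h\Lambda^2}{8h'} .$$
Therefore, writing $h'^3z^2=h'(h'z)^2$,
$$\sigma P=y+\frac{h'^3}{8h}z^2=\frac1h\Big[\Lambda+\frac{h'}{8}\Big(h'P-\frac{h\Lambda^2}{8}\Big)^2\Big]=\frac{\Lambda+\frac18h'^3P^2}{h}-\frac{h'^2P\Lambda^2}{32}+\frac{hh'\Lambda^4}{512}.$$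
From $h'^3=(h-2)^3=h^3-6h^2+12h-8$ the term $-8$ cancels the $P^2$ of $\Lambda$, and
$$\Lambda+\tfrac18h'^3P^2=h\,(Q+\beta P^2),\qquad \beta=\tfrac18(h^2-6h+12).$$
So
$$\sigma P=Q+\beta P^2-\tfrac1{32}h'^2P\Lambda^2+\tfrac1{512}hh'\Lambda^4\in B. \tag{3}$$
Next,
$$\sigma Q=z-\frac{(\sigma P)^2}{\sigma h}=z+\frac{(\sigma P)^2}{h'}=P+\frac1{h'}\Big[(\sigma P)^2-\tfrac18h\Lambda^2\Big].$$
Modulo $h'B$ we have $h\equiv2$, $\beta\equiv\frac18(4-12+12)=\frac12$, $\Lambda\equiv2Q+P^2$, and by (3) $\sigma P\equiv Q+\frac12P^2=\frac12(2Q+P^2)$. The bracket is $\equiv\frac14(2Q+P^2)^2-\frac14(2Q+P^2)^2=0$, so it lies in $h'B$ and $\sigma Q\in B$. Thus $\sigma B\subset B$; since $\sigma^{-1}=\sigma^3$, $\sigma$ restricts to an automorphism of $B$. $\square$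

So $G$ acts on $\operatorname{Spec}B\cong\mathbb A^3$, and $\kappa t=t$, $\sigma t=it$: the coordinate $t$ is only multiplied by scalars. The next section says what this is for.

## Linear actions and normalized variables

For a variety $X$, $\mathcal O(X)$ is its algebra of regular functions. Groups act on functions from the left, and a group of algebra automorphisms of $\mathcal O(X)$ is regarded as a group acting on $X$.

**Definition (variable).** A *variable* of $\mathbb A^n$ is a regular function that appears in an algebraically independent system of generators of $\mathcal O(\mathbb A^n)$. For example $w+x^2$ is a variable of $\mathbb C[x,w]$, with partner $x$; the product $xw$ is not, since a variable is irreducible. A *variable* of $k[x,w]$, for a field $k$, is defined in the same way, and two elements $c,c'$ with $k[c,c']=k[x,w]$ form a *coordinate pair*.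

**Definition (linearizable).** An action of an algebraic group $G$ on $X$ is *linearizable* if $X$ is $G$-equivariantly isomorphic to a linear representation. Equivalently, $\mathcal O(X)=\mathbb C[U]$ is the symmetric algebra of a $G$-stable finite-dimensional subspace $U\subset\mathcal O(X)$: for a representation take $U$ to be its dual, and conversely $\mathcal O(X)=\operatorname{Sym}U$ says $X\cong U^*$.

**Definition (normalizing a variable).** $G$ *normalizes* a variable $f$ if the line $\mathbb Cf$ is $G$-stable. It *fixes* $f$ if $gf=f$ for all $g\in G$.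

For example, the involution $t\mapsto-t$, $x\mapsto x$, $w\mapsto w+tx$ of $\mathbb C[t,x,w]$ (its square is $w\mapsto w+tx-tx=w$) normalizes $t$ without fixing it. It is linearizable: $w'=w+\frac12tx$ is invariant, and $U=\langle t,x,w'\rangle$.

About a reductive group $G$ we use three textbook facts. A *rational* $G$-module is a union of finite-dimensional $G$-stable subspaces on which $G$ acts algebraically. The ring $\mathcal O(X)$ is rational; submodules and quotients of rational modules are rational; and all rational modules of a reductive group are completely reducible. Closed normal subgroups of $G$ are reductive. Finite groups and tori are reductive.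

It is known that a reductive group action on $\mathbb A^3$ *fixing* a variable is linearizable. The conjecture at issue, from the problem source Hanspeter Kraft and Peter Russell, "Families of Group Actions, Generic Isotriviality, and Linearization", arXiv:1204.3196 (2012), says that *normalizing* a variable is enough. The ring $B$ shows that it is not.

**Theorem 1.** The ring $B$ is $G$-stable. The resulting action of the finite (hence reductive) group $G$ of order $12$ on $\mathbb A^3=\operatorname{Spec}B$ normalizes the variable $t$ and is not linearizable.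

All but the last four words has been proved. Theorem 1 settles the question: the conjecture is false. The second half of these notes proves Theorem 3, which says for which tangent data at a fixed point the normalized variable can always be straightened.

## Dimension two, and an attempt with $P$ and $\sigma P$

One dimension lower the answer is yes. Let a reductive $G$ act on $\mathbb C[t,x]$ with $gt=\chi(g)t$. Since $\mathbb C[t][gx]=\mathbb C[t][x]$, we have $gx=\alpha_gx+f_g(t)$ with $\alpha_g\in\mathbb C[t]^*=\mathbb C^*$. So $\mathbb C[t]+\mathbb Cx$ is a $G$-stable rational module containing the submodule $\mathbb C[t]$ with a one-dimensional quotient. By complete reducibility there is a $G$-stable complement $\mathbb Cx'$, with $x'=x+f(t)$ after scaling, and $\mathbb C[t,x]=\mathbb C[\langle t,x'\rangle]$. The action is linear in $t,x'$.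

In dimension three, let $K=\ker\chi$. It fixes $t$, so by the known result its action is linearizable, and it is natural to linearize for $K$ first and then adjust to $G$. In the example $K=\langle\kappa\rangle$, and $t,P,Q$ are already eigenvectors of $\kappa$. We want a partner for $P$ on which $\sigma$ acts well, and the obvious one is $\sigma P$: since $\sigma^2P=P$ (as $P\in\mathbb C(t^2)[y,z]$), the span $\langle t,P,\sigma P\rangle$ is $G$-stable, and by (3) $\sigma P$ starts with $Q$. If $B=\mathbb C[t][P,\sigma P]$, we are done. But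
$$\frac{\partial(\sigma P,P)}{\partial(y,z)}=\det\begin{pmatrix}1&2\sigma(r)z\\2ry&1\end{pmatrix}=1-4\,r\,\sigma(r)\,yz=1-\tfrac1{16}h^2h'^2\,yz ,$$
and by (2) this is also $\partial(\sigma P,P)/\partial(Q,P)$. It is not constant, so $(P,\sigma P)$ is not a coordinate pair of $B$ over $\mathbb C[t]$. The bad term is the product of $r$, which makes $P$ nonlinear in $y,z$, and $\sigma(r)$, which makes $\sigma P$ nonlinear. This does not yet prove anything, since another eigenvector might do better. The proof will show that any successful eigenvector must be *linear* in $y,z$, which leaves too little room.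

## Two local forms of $F[y,z]$ interchanged by $\sigma$

Here is how (1) arises. Over $F$ the group acts linearly in $y,z$, so the question becomes which $G$-stable $\mathbb C[t]$-algebras $B$ with $F\otimes_{\mathbb C[t]}B=F[y,z]$ have linear coordinates.

Near $t=1$ only $K$ preserves the value of $t$, and $K$ does not distinguish $z$ from $z+ry^2$, because $y^2$ and $z$ have the same weight. So near $t=\pm1$ we may use the form generated by $y$ and $P=z+ry^2$, where $r$ has a pole at $t=\pm1$. Applying $\sigma$ we are then forced, near $t=\pm i$, to use the form generated by $z$ and $\sigma P=y+\sigma(r)z^2$; elsewhere we use $y,z$. If linear coordinates had to be multiples of $z$ and $y$, they could not absorb the pole of $r$.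

The algebra so glued must be a polynomial ring over $\mathbb C[t]$, and for this we choose $r$ with care. Near $t=\pm i$ the element $y=\sigma P-\sigma(r)z^2$ has a pole of order one with respect to the local form generated by $z,\sigma P$. If $r$ is divisible by $h^3$, then $ry^2$ is divisible by $h$ in that form, so $P\equiv z$ modulo $h$ and $P$ is a legal coordinate on both sides. Its partner is $y$ near $t=\pm1$. Near $t=\pm i$ the partner should be $y+\sigma(r)z^2$, up to regular terms, and $z^2$ may be replaced by $P^2$. With the factor $\frac18$ we have $h\sigma(r)=\frac18h'^3=-1$ where $h=0$, so $Q=y-P^2/h$ serves in both places.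

## Every linear coordinate is a multiple of $y$ or $z$

The following lemma is used twice. Recall that, in characteristic $0$, two elements of $F[y,z]$ with zero Jacobian are algebraically dependent over $F$, and that $F[v,w]=F[y,z]$ implies $\partial(w,v)/\partial(y,z)\in F^*$.

**Lemma 2.** Let a group $K$ act on $F[y,z]$ by $F$-algebra automorphisms multiplying $y$ and $z$ by constants in $\mathbb C^*$. Let $v,w$ be $K$-weight vectors with different characters, both of the same total degree $d\ge1$ in $y,z$, with $F[v,w]=F[y,z]$. Then $d=1$.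

*Proof.* Let $v^+,w^+$ be the forms of degree $d$ in $v,w$, and suppose $d\ge2$. The component of degree $2d-2>0$ of $\partial(w,v)/\partial(y,z)\in F^*$ is $\partial(w^+,v^+)/\partial(y,z)$, so this vanishes, and $R(v^+,w^+)=0$ for some nonzero polynomial $R$ over $F$. Since $v^+,w^+$ are forms of the same degree, each homogeneous component of $R$ gives a relation; let $R_e\ne0$ be one, of degree $e$. Dividing by $(w^+)^e$ we get $R_e(v^+/w^+,1)=0$ with $R_e(T,1)\neq0$. So $v^+/w^+$ is algebraic over $F$, hence lies in $F^*$, as $F$ is algebraically closed in $F(y,z)$. But $K$ preserves degrees and acts $F$-linearly, so $v^+$ and $w^+$ have the characters of $v$ and $w$, which differ; they cannot be proportional over $F$. $\square$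

**Proof of non-linearizability in Theorem 1.** Suppose $B=\mathbb C[U]$ with $U\subset B$ a $G$-stable subspace of dimension $3$.

**Step 1: the shape of $U$.** The ideal $(U)$ is a $G$-fixed point of $\operatorname{Spec}B$. At a $\kappa$-fixed point $P=Q=0$, since $\kappa$ multiplies $P,Q$ by numbers $\ne1$; at a $\sigma$-fixed point $t=0$. So $(U)=\mathfrak m:=(t,P,Q)$ and $U\cong\mathfrak m/\mathfrak m^2$ as $G$-modules. On $\mathfrak m/\mathfrak m^2$ the classes of $t,P,Q$ have $\kappa$-eigenvalues $1,\omega^2,\omega$. Moreover $\sigma t=it$, and $\sigma^2$ fixes $P$ and $Q$, because $P,Q\in\mathbb C(t^2)[y,z]$. Since $\sigma\kappa\sigma^{-1}=\kappa^{-1}$, $\sigma$ interchanges the $\omega^2$- and $\omega$-eigenspaces. Choose $u$ in the invariant line, $v$ in the $\omega^2$-line and $w=\sigma v$: then $U=\langle u,v,w\rangle$ with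
$$\kappa u=u,\quad \kappa v=\omega^2v,\quad \kappa w=\omega w,\quad \sigma u=iu,\quad\sigma v=w,\quad\sigma w=\sigma^2v=v .$$

**Step 2: $t\in\mathbb C^*u$.** The automorphism $\sigma^2$ sends $u\mapsto-u$ and fixes $v,w$. So the elements of $B=\mathbb C[u,v,w]$ negated by $\sigma^2$ are those of $u\,\mathbb C[u^2,v,w]$. As $\sigma^2t=-t$, $u$ divides $t$. Since $t$ is irreducible in $B$ and $u$ is not a unit, $t\in\mathbb C^*u$. Hence $B=\mathbb C[t][v,w]$ and $F[v,w]=F[P,Q]=F[y,z]$.

**Step 3: $v=\lambda z$ and $w=\sigma(\lambda)y$ with $\lambda\in F^*$.** The automorphism $\sigma$ preserves the total degree in $y,z$ over $F$, so $v$ and $w=\sigma v$ have the same degree $d$, and $d\ge1$. By Lemma 2 for $\langle\kappa\rangle$, $d=1$. The $\omega^2$-eigenspace of $\kappa$ on $F\oplus Fy\oplus Fz$ is $Fz$. So $v=\lambda z$, and $w=\sigma v=\sigma(\lambda)y$, where $\sigma(\lambda)=\lambda(it)$.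

**Step 4: contradiction.** Since $\mathbb C[t][P,Q]=\mathbb C[t][v,w]$, the Jacobian of $(w,v)$ with respect to $(Q,P)$ is a unit of $B$, so lies in $\mathbb C^*$. By (2) it equals $\partial(w,v)/\partial(y,z)=\lambda(it)\lambda(t)$. On the other hand
$$P=z+ry^2=\lambda^{-1}v+r\,\sigma(\lambda)^{-2}w^2\in\mathbb C[t][v,w],$$
so $\lambda^{-1}\in\mathbb C[t]$ and $r\,\sigma(\lambda)^{-2}\in\mathbb C[t]$. Then $\ell=\lambda^{-1}$ is a polynomial with $\ell(t)\ell(it)$ constant, so $\ell$ is constant. Therefore $r=\frac{(t^2+1)^3}{8(t^2-1)}\in\mathbb C[t]$, which is false: the numerator is $8$ at $t=1$. $\blacksquare$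

## Tangent data at a fixed point and condition (E)

What in the example made this possible? The relation "weight of $z$ = (weight of $y$)$^2$" for $K$, with $y$ and $z$ interchanged by $G$. The rest of these notes makes that precise.

Let $G$ be reductive, acting faithfully on $X=\mathbb A^3$ (one may always replace $G$ by its image in $\operatorname{Aut}X$) and normalizing a variable $t$, say $gt=\chi(g)t$. Put
$$K=\ker\chi,\qquad X_c=t^{-1}(c)\cong\mathbb A^2 .$$
The fiber $X_0$ is $G$-stable. Reductive group actions on $\mathbb A^2$ are linearizable (Kambayashi, J. Algebra 60 (1979)), so $G$ has a fixed point $p\in X_0$. Let $V=T_pX_0$ and $U=V^*$. By complete reducibility the cotangent space $\mathfrak m_p/\mathfrak m_p^2$ of $X$ at $p$ is $\cong\mathbb Ct\oplus U$.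

$G$ acts faithfully on it. Indeed the kernel is a normal closed subgroup, so reductive; it acts trivially on $\mathfrak m_p^j/\mathfrak m_p^{j+1}$, a quotient of $\operatorname{Sym}^j(\mathfrak m_p/\mathfrak m_p^2)$, hence by complete reducibility on every $\mathcal O(X)/\mathfrak m_p^j$, hence on $\mathcal O(X)$ because $\bigcap\mathfrak m_p^j=0$. In particular $K$, which acts trivially on $\mathbb Ct$, acts faithfully on $U$.

**Definition (rectifiable).** $t$ is *$G$-rectifiable* if some $G$-isomorphism of $X$ with a representation carries $t$ to a linear coordinate. This implies that the action is linearizable. In the involution example above, $t$ is rectifiable.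

**Definition (condition (E)).** $V$ is $G$-irreducible, and $U|_K=\theta\oplus\theta^n$ for a character $\theta$ of $K$ and an integer $n\ge2$ with $\theta^n\neq\theta$.

For instance, let $G$ be the symmetry group of a square and $U$ its standard two-dimensional representation. If $\chi$ is the character with kernel the rotation group $C_4$, then $U|_K=\theta\oplus\theta^3$ with $\theta$ of order $4$, and (E) holds with $n=3$. If $\chi$ has as kernel a Klein four-group $\{\pm1\}\cup\{\text{two reflections}\}$, then $U|_K$ is the sum of two distinct nontrivial characters of order $2$; every power of one of them is itself or trivial, so (E) fails. In the example of Theorem 1, (E) holds with $K=\langle\kappa\rangle$ and $n=2$.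

**Theorem 3.**

1. If (E) fails, then $t$ is $G$-rectifiable; in particular the action is linearizable.
2. Conversely, let $G$ be reductive with a faithful representation whose dual is $\mathbb C_\chi\oplus U$ satisfying (E) (with $K=\ker\chi$, $V=U^*$). Then $G$ is finite, and there is a $G$-action on $\mathbb A^3$ normalizing a variable $t$ with weight $\chi$, with fixed-point cotangent representation $\mathbb C_\chi\oplus U$, such that $t$ is not $G$-rectifiable. If moreover $N:=\ker(G\to GL(U))\ne1$, this action is not linearizable.

Nontriviality of $N$ alone, without (E), does not suffice: $\mu_2$ acting by $t\mapsto-t$ and trivially on the tangent plane has $V$ reducible and falls under part 1. If (E) holds and $N=1$, for example for $G=S_3$ with $K=C_3$ and $U$ its two-dimensional irreducible representation, these notes show that rectifiability fails for some action, but do not decide whether every action is linearizable.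

Lemma 4 will show that under (E) the group $K$ is cyclic of order $l\ge3$ with $n^2\equiv1\not\equiv n\pmod l$, that $G$ is finite, and that $\chi(G)=\mu_m$ with $m$ even. Also (E) forces $G$ to be noncommutative, since $V$ is irreducible of dimension $2$. So for a faithfully acting $G$, part 1 gives linearizability whenever $G$ is commutative, or infinite, or $\chi(G)$ is trivial or of odd order, or $K$ is not cyclic, or $|K|\le2$.

## Restricting an irreducible plane to $K$

This section extracts what irreducibility of $U$ says about $K$.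

**Lemma 4.** Let $G$ be reductive, $\mathbb C_\chi\oplus U$ a faithful $G$-module with $\dim U=2$ and $U$ irreducible, $K=\ker\chi$.

* (a) If $U|_K$ is reducible, then $U|_K=\theta_1\oplus\theta_2$ with $\theta_1\ne\theta_2$, and some $g_0\in G$ interchanges the two weight lines; conjugation by $g_0$ interchanges $\theta_1$ and $\theta_2$.
* (b) No $G$-invariant character of $K$ occurs in $U|_K$; in particular $U^K=0$.
* (c) In case (a), let $G_1\supseteq K$ be the subgroup of index $2$ fixing both weight lines. Then $\chi(G_1)$ has index $2$ in $\chi(G)$, and $\chi(G)=\mu_m$ with $m$ even.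
* (d) If in case (a) $\theta_2=\theta_1^n$ with $n\ge2$, then $K$ is cyclic of order $l\ge3$ with $l\mid n^2-1$ and $n\not\equiv1\pmod l$, and $G$ is finite.

*Proof.* (a) $K$ is reductive, so $U|_K$ is a sum of two characters. Suppose they are equal. Then $K$ acts on $U$ by scalars, and faithfully, since it acts trivially on $\mathbb C_\chi$. For $g\in G$, $k\in K$ the element $gkg^{-1}\in K$ acts on $U$ by the same scalar as $k$, so $gkg^{-1}=k$: $K$ is central. The group $\chi(G)$ is closed in $\mathbb C^*$, so it is $\mathbb C^*$ or some $\mu_m$, and we can choose $g$ with $\langle\chi(g)\rangle$ Zariski dense in $\chi(G)$. The closure of $K\langle g\rangle$ is commutative, contains $K$, and has closed image under $\chi$ containing $\langle\chi(g)\rangle$, hence image $\chi(G)$. So it is $G$. But a commutative reductive group has no irreducible module of dimension $2$: contradiction. So $\theta_1\neq\theta_2$. Since $K$ is normal, $G$ permutes the two weight lines, and by irreducibility some $g_0$ interchanges them.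

(b) If $U|_K$ is irreducible, no character of $K$ occurs in it. Otherwise use (a): the only characters are $\theta_1\ne\theta_2$, and $g_0$ interchanges them. The trivial character is $G$-invariant.

(c) As $K\subset G_1$, $\chi(G)/\chi(G_1)\cong G/G_1$ has order $2$. The group $\mathbb C^*$ is divisible and has no subgroup of index $2$. So $\chi(G)=\mu_m$ and $m$ is even.

(d) Conjugating $\theta_2=\theta_1^n$ by $g_0$ gives $\theta_1=\theta_2^n$, so $\theta_1^{n^2-1}=1$. The kernel of $\theta_1$ lies in that of $\theta_2$, and $K$ is faithful on $U$; so $\theta_1$ is injective and $K$ is cyclic of order $l\mid n^2-1$. As $\theta_1\ne\theta_1^n$, $n\not\equiv1\pmod l$, so $l\neq1$; and $l=2$ would make $n$ odd, so $n\equiv1$. Hence $l\ge3$. Since $K$ and $\chi(G)$ are finite, $G$ is finite. $\square$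

## The tree of coordinate systems in two variables

The purpose of this section is to find good coordinates over $F$. Let $k$ be a field of characteristic $0$ and $A=k[x,w]$.

**Definition (the tree).** Vertices of type I are the subspaces $W=k\oplus kc\oplus kc'$ with $k[c,c']=A$. Vertices of type II are the subalgebras $L=k[v]$ with $v$ a variable. Join $W$ and $L$ if $W$ contains a generator of $L$.

The group $\operatorname{Aut}_kA$ acts transitively on the vertices of each type and on edges: if $W=\langle1,c,c'\rangle$ contains a generator $v$ of $L$, then $v$ is nonconstant and affine in $c,c'$, so $W=\langle1,v,u\rangle$ with $(v,u)$ a coordinate pair. The stabilizer of $\langle1,x,w\rangle$ is the affine group $\mathrm{Aff}$, that of $k[x]$ is the group $\mathrm{Tri}$ of automorphisms $x\mapsto\alpha x+\beta$, $w\mapsto\gamma w+p(x)$, and that of the edge joining them is $\mathrm{Aff}\cap\mathrm{Tri}$. By the theorem of Jung and van der Kulk, $\operatorname{Aut}_kA=\mathrm{Aff}*_{\mathrm{Aff}\cap\mathrm{Tri}}\mathrm{Tri}$, so by Serre (*Trees*, I.4.1, Thm. 7) this graph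 is a tree. For example, the path from $\langle1,x,w\rangle$ to $k[w+x^2]$ is $\langle1,x,w\rangle,\ k[x],\ \langle1,x,w+x^2\rangle,\ k[w+x^2]$.

**Lemma 5.** Let $W_0=\langle1,x,w\rangle,L_1,W_1,L_2,\dots$ be a path without backtracking, $L_i=k[v_i]$ with $v_i\in W_{i-1}$. If $W_{i-1}=\langle1,v_i,u\rangle$, then $W_i=\langle1,v_i,u_i\rangle$ with $u_i=u+p_i(v_i)$ and $\deg p_i\ge2$. Moreover $W_i$ contains an element of degree $\ge2^i$.

*Proof.* $W_i$ contains a generator $\alpha v_i+\beta$ of $L_i$, hence $v_i$; write $W_i=\langle1,v_i,u_i\rangle$. Since $k[v_i][u_i]=A=k[v_i][u]$, after scaling $u_i=u+p_i(v_i)$, and $\deg p_i\ge2$ since $W_i\ne W_{i-1}$. Since $L_{i+1}\ne L_i$, we have $v_{i+1}=\alpha u_i+\beta v_i+\gamma$ with $\alpha\neq0$. So $W_i=\langle1,v_{i+1},v_i\rangle$, and in the next step we may take $u=v_i$. By induction $\deg v_i<\deg u_i$ and $\deg u_i=\prod_{j\le i}\deg p_j$: for $i=1$, $v_1$ has degree $1$ and $u\in W_0$ has degree at most $1$, so $\deg u_1=\deg p_1$; for $i\ge2$, $u_i=v_{i-1}+p_i(v_i)$ with $\deg v_{i-1}<\deg u_{i-1}=\deg v_i$, so $\deg u_i=\deg p_i\cdot\deg v_i$.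 The product is at least $2^i$. $\square$

**Lemma 6.** Let a group act on $A$ by ring automorphisms mapping $k$ to itself, such that the degrees of all $gx,gw$ are bounded. Then it fixes a vertex of the tree.

*Proof.* The group acts on the tree preserving types. The vertices $gW_0=\langle1,gx,gw\rangle$ have elements of bounded degree, so by Lemma 5 they lie at bounded distance from $W_0$. The union $Y$ of the geodesics between points of this orbit is an invariant subtree of finite diameter $D$. If $D\ge2$, delete all vertices of valence $1$ in $Y$. What remains is an invariant subtree; it is nonempty, since an interior vertex of a path of length $2$ stays; and a geodesic of length $d$ in it can be prolonged at both ends inside $Y$, so $d+2\le D$. Repeating, we reach an invariant vertex or an invariant edge. In the second case the two ends have different types, so both are fixed. $\square$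

**Application.** In the situation of Theorem 3(1) write $\mathcal O(X)=\mathbb C[t,x,w]$ and $F[X]:=F\otimes_{\mathbb C[t]}\mathcal O(X)=F[x,w]$. The group $G$ acts on $F[X]$, mapping $F$ to itself, and $x,w$ lie in a finite-dimensional $G$-stable subspace of $\mathcal O(X)$, whose elements have bounded degree in $x,w$. By Lemma 6, **$G$ fixes a vertex of the tree over $F$.**

## Integral structures and the locus where one collapses in another

A fixed vertex gives coordinates over $F$. To compare them with coordinates of $\mathcal O(X)$ we work at one value $t=c$. Fix $c\in\mathbb C$ and let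
$$O=\mathbb C[t]_{(t-c)},\qquad \pi=t-c,\qquad A=F[x,w].$$
Let $\mathcal I$ be the set of subalgebras $S=O[c_1,c_2]\subset A$ with $F[c_1,c_2]=A$, and $\bar S=S/\pi S$, a polynomial ring in two variables over $\mathbb C$.

**Lemma 7.** Let $S,T\in\mathcal I$.

* (i) If $\bar v$ is a variable of $\bar S$, there are $v,u$ with $S=O[v,u]$ and $v$ lifting $\bar v$.
* (ii) If $S\subset T$ and the Jacobian of coordinates of $S$ with respect to coordinates of $T$ is a unit of $O$, then $S=T$.
* (iii) If $S\subset T$ and $\bar S\to\bar T$ is injective, then $S=T$.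

*Proof.* (i) Let $S=O[c_1,c_2]$. Since $\mathbb C\subset O$, $S=O\otimes_{\mathbb C}\mathbb C[c_1,c_2]$, and $\mathbb C[c_1,c_2]\to\bar S$ is an isomorphism. Lift a coordinate pair $(\bar v,\bar u)$ of $\bar S$ to $\mathbb C[c_1,c_2]$ by this isomorphism.

(ii) Let $S=O[s_1,s_2]$, $T=O[t_1,t_2]$ and $s_j=f_j(t_1,t_2)$ with $f_j\in O[t_1,t_2]$; subtracting constants in $O$ we may assume $f_j(0)=0$. Over $F$ we have $t_j=g_j(s_1,s_2)$ with polynomials $g_j$ over $F$, and $g_j(0)=g_j(f(0))=0$. The linear part of $f$ has determinant a unit of $O$, so $f$ has a formal inverse with coefficients in $O$. By uniqueness of the formal inverse over $F$ it equals $g$. So $g_j\in O[s_1,s_2]$ and $T\subset S$.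

(iii) Injectivity says $S\cap\pi T=\pi S$. Also $S[\pi^{-1}]=A=T[\pi^{-1}]$, because $O[\pi^{-1}]=F$. For $f\in T$ let $j\ge0$ be minimal with $\pi^jf\in S$. If $j\ge1$, then $\pi^jf\in S\cap\pi T=\pi S$, so $\pi^{j-1}f\in S$, a contradiction. $\square$

So for $S\subsetneq T$ the kernel $\mathfrak q$ of $\bar S\to\bar T$ is nonzero, and it is prime because $\bar T$ is a domain. Let $Z(S,T)=V(\mathfrak q)\subset\operatorname{Spec}\bar S$: a point or an irreducible curve. For example, for $S=O[y,z]$ the algebra $T=O[y/\pi,z/\pi]$ has $Z(S,T)$ the origin, and $T=O[y,(z+y^2)/\pi]$ has $Z(S,T)=V(\bar z+\bar y^2)$. The goal is Proposition 10: a curve $Z(S,T)$ is always cut out by a variable.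

**Definition (step).** A *coordinate line* is $\mathsf L=V(\bar v)\subset\operatorname{Spec}\bar S$ with $\bar v$ a variable. With $v,u$ as in Lemma 7(i) put
$$S_{\mathsf L}=S[(\pi,v)/\pi]=O[v/\pi,u]\in\mathcal I .$$
This depends only on $\mathsf L$, since $(\pi,v)$ is the ideal of $\mathsf L$ in $S$. Write $S\to S_{\mathsf L}$ for a step and $S\rightsquigarrow T$ for a finite chain of steps, whose number is its length.

Note that $S_{\mathsf L}\supsetneq S$. For $S\subsetneq T$ we have
$$S_{\mathsf L}\subset T\iff v\in\pi T\iff\bar v\in\mathfrak q\iff Z(S,T)\subset\mathsf L. \tag{4}$$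

**Lemma 8.** If $S\rightsquigarrow T$ with length $n$, $S\to S'$ and $S'\subset T$, then $n\ge1$ and $S'\rightsquigarrow T$ with length $n-1$.

*Proof.* Induction on $n$. The case $n=0$ is impossible, since then $S'\supsetneq S=T$. Let $S\to S_1\rightsquigarrow T$ with $S_1=S_{\mathsf L_1}$, $S'=S_{\mathsf L}$. By (4), $Z=Z(S,T)\subset\mathsf L\cap\mathsf L_1$. If $Z$ is a curve, then $\mathsf L=Z=\mathsf L_1$, since coordinate lines are irreducible curves; so $S'=S_1$ and we are done.

If $Z$ is a point $q$, let $\mathfrak m_q\subset S$ be its maximal ideal. It is the preimage of $\mathfrak q$, so $\mathfrak m_q\subset\pi T$ and $S^q:=S[\mathfrak m_q/\pi]\subset T$. Write $\mathsf L=V(\bar v)$, $S=O[v,u]$, and subtract a constant from $u$ so that $\bar u(q)=0$. Then $\mathfrak m_q=(\pi,v,u)$ and $S^q=O[v/\pi,u/\pi]$, so $S'=O[v/\pi,u]\to S^q$ is a step; likewise $S_1\to S^q$. By induction for $S_1\rightsquigarrow T$ (length $n-1$) and $S_1\to S^q\subset T$, we get $n-1\ge1$ and $S^q\rightsquigarrow T$ with length $n-2$. So $S'\to S^q\rightsquigarrow T$ has length $n-1$. $\square$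

Iterating along a chain $R\to R_1\to\dots\to S$, all of whose members lie in $S$: *if $R\rightsquigarrow S$, $R\rightsquigarrow T$ and $S\subset T$, then $S\rightsquigarrow T$.*

**Lemma 9.** Any $S,T\in\mathcal I$ admit $R\in\mathcal I$ with $R\rightsquigarrow S$ and $R\rightsquigarrow T$.

*Proof.* For a coordinate pair $(c,c')$ of $A$ over $F$ let $\mathcal F(c,c')=\{O[\pi^ic,\pi^jc']:i,j\in\mathbb Z\}$. If $i\ge i'$ and $j\ge j'$, then $O[\pi^ic,\pi^jc']\rightsquigarrow O[\pi^{i'}c,\pi^{j'}c']$, dividing one generator by $\pi$ at each step. Swapping $c,c'$, or scaling them by $F^*=O^*\pi^{\mathbb Z}$, does not change the family. If $c''=c'+p(c)$ with $p\in F[c]$, then for each $i$ and all large $j$ (depending on $i$) we have $\pi^jp(c)\in O[\pi^ic]$, so $O[\pi^ic,\pi^jc']=O[\pi^ic,\pi^jc'']$.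

By Jung–van der Kulk, $\operatorname{Aut}_FA$ is generated by swaps, scalings and elementary automorphisms. If $\varphi=e_1\cdots e_r$ is a product of these and $(c_1,c_2)$ is the initial pair, then the pairs $(e_1\cdots e_j)(c_1,c_2)$ successively differ by a swap, a scaling, or an elementary move $(d_1,d_2)\mapsto(d_1,d_2+p(d_1))$. So coordinate pairs of $S$ and $T$ are joined by such a chain, which gives families $\mathcal F_0\ni S,\dots,\mathcal F_r\ni T$. Put $R_0=S\in\mathcal F_0$. Given $R_j=O[\pi^ac,\pi^bc']\in\mathcal F_j$, raise the second exponent far enough to get $R_{j+1}\in\mathcal F_j\cap\mathcal F_{j+1}$ with $R_{j+1}\rightsquigarrow R_j$ (for a swap or scaling take $R_{j+1}=R_j$). Then $R_r\in\mathcal F_r$ and $R_r\rightsquigarrow S$. Taking the larger exponents, we find $R\in\mathcal F_r$ with $R\rightsquigarrow R_r$ and $R\rightsquigarrow T$. $\square$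

**Proposition 10.** If $S\subsetneq T$ in $\mathcal I$, then $Z(S,T)$ is a point or a coordinate line of $\operatorname{Spec}\bar S$.

*Proof.* By Lemma 9 and the iterated form of Lemma 8, $S\rightsquigarrow T$. The length is positive, and the first step $S\to S_{\mathsf L}\subset T$ gives $Z(S,T)\subset\mathsf L$ by (4). As $\mathsf L$ is an irreducible curve, $Z(S,T)$ is a point or all of $\mathsf L$. $\square$

## Rectification when $V$ is reducible

We now prove Theorem 3(1); if $V$ is reducible, (E) fails. Then $U$ is a sum of two characters, $G$ acts faithfully and diagonally on $\mathbb Ct\oplus U$, so $G$ is diagonalizable and every rational $G$-module is spanned by weight vectors. *Weight vector* without further mention means a $G$-weight vector.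

**Step 1: coordinates over $F$ consisting of weight vectors.** We show that there are weight vectors $y,z\in\mathcal O(X)$ with $F[y,z]=F[X]$. Let $G$ fix a vertex of the tree over $F$. Clearing denominators, an $F$-subspace $E$ of $F[X]$ is spanned over $F$ by $E\cap\mathcal O(X)$.

If the vertex is of type I, $W$, then $W\cap\mathcal O(X)$ is a rational module, so $W$ is spanned over $F$ by weight vectors in $\mathcal O(X)$. Complete $1$ to an $F$-basis $1,y,z$ of such vectors. Then $y,z$ are affine in a coordinate pair spanning $W$ with $1$, so $F[y,z]=F[X]$.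

If it is of type II, $F[v]$, then for $g\in G$ the element $gv$ generates $F[v]$ over $F$, so $F\oplus Fv$ is $G$-stable. Hence it contains a weight vector $y\in\mathcal O(X)\setminus F$, and $F[y]=F[v]$. Write $F[X]=F[y][u]$. For $g\in G$, $F[y][gu]=F[y][u]$, so $gu\in F^*u+F[y]$, since $F[y]^*=F^*$. Thus $F[y]+Fu$ is $G$-stable, and there is a weight vector $z\in(F[y]+Fu)\cap\mathcal O(X)$ outside $F[y]$. It has the form $z=\alpha u+p(y)$ with $\alpha\in F^*$, so $F[y,z]=F[X]$.

**Step 2: a minimal choice.** For such pairs the Jacobian $J=\partial(y,z)/\partial(x,w)$ lies in $\mathcal O(X)\cap F^*=\mathbb C[t]\setminus0$. Choose a pair with $\deg J$ minimal. If $J\in\mathbb C^*$, then Lemma 7(ii) at every $c$ gives $\mathcal O(X)=\mathbb C[t][y,z]$, so $\mathcal O(X)=\mathbb C[\langle t,y,z\rangle]$ and $t$ is rectifiable. So suppose $J(c)=0$; we look for a contradiction.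

**Step 3: dividing by a weight vector $h$.** For $g\in G$ the form $g(dx\wedge dw)$ generates $\Omega^2_{X/\mathbb A^1}$, so it is a multiple of $dx\wedge dw$ by a unit of $\mathcal O(X)$, a constant. As $dy\wedge dz=J\,dx\wedge dw$ and $y,z$ are weight vectors, $J$ is a weight vector, and its zero set in $\mathbb A^1$ is $\chi(G)$-stable. Let $G_c=\{g:\chi(g)c=c\}$. If $c=0$, then $G_c=G$; put $h=t$. If $c\ne0$, then $\chi(G)$ is finite, since $J$ has finitely many zeros; so $\chi(G)=\mu_m$, $G_c=K$; put $h=t^m-c^m$. In both cases $h$ is a weight vector dividing $J$. A weight vector of $\mathcal O(X)$ vanishing on $X_c$ vanishes on $X_{\zeta c}$ for all $\zeta\in\chi(G)$, so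
$$\text{a weight vector of }\mathcal O(X)\text{ vanishing on }X_c\text{ is divisible by }h. \tag{5}$$
If $c\neq0$, we also note that a character of $G$ trivial on $K$ is a character of $\mu_m$, so it is $\chi^e$ with some $e\ge0$. This is the weight of $(t/c)^e$, a function equal to $1$ at $t=c$.

Let $S=O[y,z]\subset T=O[x,w]$. Here $S\ne T$ because $J$ is not a unit of $O$. Write $\bar S=\mathbb C[Y,Z]$; note $\bar T=\mathcal O(X_c)$. Both $S$ and $T$ are $G_c$-stable. By Proposition 10 there are two cases.

**Step 4: $Z(S,T)$ is not a point.** Suppose it is. Then $y|_{X_c}=\gamma$ is a constant. Let $a$ be the weight of $y$. If $\gamma\ne0$, then $a$ is trivial on $G_c$, as one sees by restricting $gy=a(g)y$ to $X_c$. Put $y'=y$ if $\gamma=0$; otherwise $y'=y-\gamma$ if $c=0$, and $y'=y-\gamma(t/c)^e$ with $a=\chi^e$ if $c\ne0$. Then $y'$ is a weight vector vanishing on $X_c$, so $h\mid y'$ by (5). The pair $(y'/h,z)$ consists of weight vectors of $\mathcal O(X)$, generates $F[X]$ over $F$, and has Jacobian $J/h$. This contradicts minimality.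

**Step 5: weight vectors along the path to $\bar v$.** So $Z(S,T)=V(\bar v)$ is a coordinate line. The kernel $(\bar v)$ is $G_c$-stable, so $\bar v$ is a $G_c$-weight vector. In the tree over $\mathbb C$ of $\mathbb C[Y,Z]$ the vertices $W_0=\langle1,Y,Z\rangle$ and $\mathbb C[\bar v]$ are fixed by $G_c$, hence so is every vertex of the path $W_0,L_1,W_1,\dots,L_s=\mathbb C[\bar v]$ joining them.

*Claim.* There is a sequence of coordinate pairs of $G_c$-weight vectors starting at $(Y,Z)$ and ending with a pair containing a nonzero multiple of $\bar v$, each obtained from the previous one by a swap, a scaling, or an *admissible move* $(c_1,c_2)\mapsto(c_1,c_2+p(c_1))$, where all monomials occurring in $p(c_1)$ have the weight of $c_2$.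

Suppose we have such a pair with $W_{i-1}=\langle1,c_1,c_2\rangle$. The space $L_i\cap W_{i-1}$ is $G_c$-stable of the form $\mathbb C+\mathbb Cv_i$, so we may choose for $v_i$ a nonconstant weight vector, $v_i=\alpha c_2+\beta c_1+\gamma$, with $\alpha\neq0$ after a swap if necessary. Since $1,c_1,c_2$ are linearly independent weight vectors, all nonzero terms have the same weight. So $(c_1,c_2)\mapsto(c_1,c_2+\frac\beta\alpha c_1+\frac\gamma\alpha)=(c_1,v_i/\alpha)$ is admissible. If $i<s$, choose a weight vector $u_i\in W_i\setminus(\mathbb C+\mathbb Cv_i)$. Since $\mathbb C[v_i][u_i]=\mathbb C[v_i][c_1]$, after scaling $u_i=c_1+p(v_i)$. As $c_1$ and the powers of $v_i$ are linearly independent weight vectors and $u_i$ is a weight vector, all monomials occurring in $p(v_i)$ have the weight of $c_1$. So, after scaling $v_i/\alpha$ to $v_i$ and swapping, the move to $(v_i,u_i)$ is admissible, and $W_i=\langle1,v_i,u_i\rangle$. At the end, $v_s$ is a weight vector generating $L_s=\mathbb C[\bar v]$, so $v_s=\alpha'\bar v+\beta'$. If $\beta'\neq0$, the common weight of $v_s$,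 $\bar v$ and $1$ is trivial, and a last move by a constant is admissible and gives a multiple of $\bar v$. This proves the claim.

**Step 6: lifting the moves to $G$-weight vectors.** Suppose $G$-weight vectors $C_1,C_2$ with $\mathbb C[t][C_1,C_2]=\mathbb C[t][y,z]$ lift $(c_1,c_2)$; at the start $(C_1,C_2)=(y,z)$. Swaps and scalings lift. Let $p=\sum p_jc_1^j$ define an admissible move. If $c=0$, then $G_c=G$ and $C_2+\sum p_jC_1^j$ is a weight vector. If $c\ne0$, then for $p_j\ne0$ the character $\mathrm{wt}(C_2)\,\mathrm{wt}(C_1)^{-j}$ is trivial on $G_c=K$, so it is $\chi^{e_j}$ with $e_j\ge0$, and $C_2+\sum p_j(t/c)^{e_j}C_1^j$ is a weight vector lifting $c_2+p(c_1)$. In both cases the new pair generates $\mathbb C[t][y,z]$ over $\mathbb C[t]$.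

So we obtain $G$-weight vectors $v,u$ with $\mathbb C[t][v,u]=\mathbb C[t][y,z]$ and with image of $v$ in $\bar S$ in $\mathbb C^*\bar v$. As $\bar v$ maps to $0$ in $\bar T=\mathcal O(X_c)$, $v$ vanishes on $X_c$, so $h\mid v$ by (5). The pair $(v/h,u)$ consists of weight vectors in $\mathcal O(X)$, generates $F[X]$ over $F$, and its Jacobian is a constant multiple of $J/h$. This contradicts minimality. $\square$

The point where this argument uses commutativity is Step 6: each move over $c$ is lifted to weight vectors of the *whole* group. For irreducible $V$ the weight vectors of $K$ are moved around by $G$, and a different argument is needed.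

## Rectification when $V$ is irreducible and (E) fails

Now let $V$, hence $U$, be $G$-irreducible. We use the following standard fact.

**(I)** Let $R$ be a $\mathbb C$-algebra on which $K$ acts trivially, and let $M$ be a finitely generated projective $R$-module with a rational $R$-linear $K$-action. Then $M=\bigoplus_E E\otimes\operatorname{Hom}_K(E,M)$ over the simple $K$-modules $E$; the modules $\operatorname{Hom}_K(E,M)$ are direct summands of $M$, hence projective, and their formation commutes with base change. If $R=\mathbb C[t]$ or $R$ is the coordinate ring of a smooth connected affine curve, their ranks are constant, so all fibers of $M$, including the generic one, have the same $K$-type.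

**Step 1: the $K$-type of the generic fiber.** The fixed locus $X^K$ of a reductive group on a smooth variety is smooth with $T_pX^K=(T_pX)^K$. Here $V^K=0$, since $U^K=0$ by Lemma 4(b); so $(T_pX)^K$ is a line mapped isomorphically by $dt$. Thus the component $\mathcal Z\ni p$ of $X^K$ is a smooth connected curve dominating $\mathbb A^1$. Let $L=\mathbb C(\mathcal Z)\supset F$; the generic point of $\mathcal Z$ gives a $K$-fixed $L$-point $q$ of the generic fiber. Let $\mathfrak m_q\subset L[X]:=L\otimes_FF[X]$ be its ideal. $K$ acts trivially on $L$, and $\mathfrak m_q/\mathfrak m_q^2$ is $K$-isomorphic, by $f\mapsto df$ at $q$, to $L\otimes_{\mathcal O(\mathcal Z)}\Omega_{X/\mathbb A^1}|_{\mathcal Z}$. The fiber of $\Omega_{X/\mathbb A^1}|_{\mathcal Z}$ at $p$ is $U$. By (I),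
$$\mathfrak m_q/\mathfrak m_q^2\cong L\otimes U\quad\text{as }K\text{-modules}. \tag{6}$$

**Step 2: $G$ fixes a vertex of type I.** $G$ fixes some vertex; suppose it is $F[v]$. Then $F+Fv$ is $G$-stable, and $K$ acts on the line $(F+Fv)/F$ by scalars in $F^*$, that is, by commuting operators. The image of the rational module $(F+Fv)\cap\mathcal O(X)$ in this line is nonzero, and a simple $K$-submodule of it is one-dimensional over $\mathbb C$, because $K$ acts on it by commuting operators. So we may choose $v$ such that $kv\equiv\theta(k)v\pmod F$ for a character $\theta:K\to\mathbb C^*$. For $g\in G$ let $gv\equiv\alpha_gv\pmod F$ with $\alpha_g\in F^*$. Computing $kgv=g(g^{-1}kg)v$ modulo $F$ in two ways, and using that $K$ fixes $F$, gives $\theta(k)\alpha_g=\theta(g^{-1}kg)\alpha_g$. So $\theta$ is $G$-invariant.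

Write $kv=\theta(k)v+f$ with $f\in F$. As $q$ is $K$-fixed, $v(q)=(kv)(q)=\theta(k)v(q)+f$. Hence $k(v-v(q))=\theta(k)(v-v(q))$. Since $v$ is a variable, $v-v(q)$ is nonzero in $\mathfrak m_q/\mathfrak m_q^2$. By (6), $\theta$ occurs in $U$, contradicting Lemma 4(b).

**Step 3: the module $M$.** So $G$ fixes some $W$ of type I. Put $M=W\cap\mathcal O(X)$. This is a $G$-stable $\mathbb C[t]$-module. Its elements have bounded degree in $x,w$, so it is finitely generated, and it is free of rank $3$ with $FM=W$. If $\varphi m\in\mathbb C[t]$ with $m\in M$, $0\ne\varphi\in\mathbb C[t]$, then $m\in F\cap\mathcal O(X)=\mathbb C[t]$; so $M/\mathbb C[t]$ is torsion-free, hence free. If $m=\varphi f\in M$ with $f\in\mathcal O(X)$, then $f=m/\varphi\in W$; so $M\cap\varphi\mathcal O(X)=\varphi M$, and $M_c:=M/(t-c)M$ embeds in $\mathcal O(X_c)$.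

The map $c'\mapsto c'-c'(q)$ on $W$ is $K$-equivariant, because $(kc')(q)=c'(q)$, and it induces $L\otimes_F(W/F)\cong\mathfrak m_q/\mathfrak m_q^2$, since $W$ is spanned by $1$ and a coordinate pair. By (6) the generic fiber of $M/\mathbb C[t]$ becomes $L\otimes U$ over $L$. By (I),
$$M_c/\mathbb C\cong U\ \text{ as }K\text{-modules, for every }c\in\mathbb C. \tag{7}$$
Let $1,y,z$ be a $\mathbb C[t]$-basis of $M$, so that $F[y,z]=F[X]$, and let $J=\partial(y,z)/\partial(x,w)\in\mathbb C[t]\setminus0$.

**Step 4: if (E) fails, then $J\in\mathbb C^*$.** Suppose $J(c)=0$. Let $H_c=G$ if $c=0$ and $H_c=K$ if $c\ne0$. Then $S=O[y,z]=O[M]$ and $T=O[x,w]$ are $H_c$-stable and $S\subsetneq T$. Put $W_0=\langle1,Y,Z\rangle\subset\bar S=\mathbb C[Y,Z]$. Then $W_0\cong M_c$ injects into $\bar T=\mathcal O(X_c)$. So $Z(S,T)$ is not a point, for otherwise $Y$ minus a constant would map to $0$. By Proposition 10, $Z(S,T)=V(\bar v)$ with $\bar v$ a variable. Here $(\bar v)$, and so $\mathbb C[\bar v]$, is $H_c$-stable, and $\bar v\notin W_0$. If $\mathbb C[\bar v]$ were adjacent to $W_0$,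 then $W_0$ would contain some $\alpha\bar v+\beta$ with $\alpha\ne0$, hence $\bar v$. So it is not adjacent, and the $H_c$-fixed path from $W_0$ to $\mathbb C[\bar v]$ starts $W_0,L_1,W_1,\dots$ with $L_1\ne\mathbb C[\bar v]$. Let $L_1\cap W_0=\mathbb C\oplus\mathbb Cv_1$.

If $c=0$, then $(\mathbb C\oplus\mathbb Cv_1)/\mathbb C$ is a $G$-stable line in $M_0/\mathbb C$. Its $K$-character is the restriction of a character of $G$, hence $G$-invariant, and it occurs in $U$ by (7). This contradicts Lemma 4(b).

If $c\ne0$, then by (7) $U|_K\cong M_c/\mathbb C$ is reducible, so by Lemma 4 $U|_K=\theta_1\oplus\theta_2$ with $\theta_1\ne\theta_2$, both nontrivial. By complete reducibility choose $K$-weight vectors: $v_1$ in $L_1\cap W_0$; $u_0$ with $W_0=\langle1,v_1,u_0\rangle$; and $u_1$ with $W_1=\langle1,v_1,u_1\rangle$. This is possible because the torus-like decomposition $U|_K=\theta_1\oplus\theta_2$ makes $K$ diagonalizable. By Lemma 5, after scaling, $u_1=u_0+p(v_1)$ with $\deg p\ge2$. The weights of $v_1,u_0$ are $\theta_1,\theta_2$ in some order. Since $u_1$ is a weight vector,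 a monomial of degree $n\ge2$ occurring in $p$ gives $\mathrm{wt}(u_0)=\mathrm{wt}(v_1)^n$. With $\theta=\mathrm{wt}(v_1)$ this is (E), contrary to assumption.

**Step 5: a $G$-stable space of linear coordinates.** So if (E) fails, $J\in\mathbb C^*$, and $\mathcal O(X)=\mathbb C[t][y,z]$ by Lemma 7(ii) at every $c$. By (7) and $U^K=0$, $(M/\mathbb C[t])^K=0$, so $M^K=\mathbb C[t]$, and $M=\mathbb C[t]\oplus M'$ with $M'$ the sum of the nontrivial $K$-isotypic parts. $M'$ is $G$-stable, since $K$ is normal, and free of rank $2$ over $\mathbb C[t]$. A basis of $M'$ together with $1$ is a basis of $M$, so $\mathcal O(X)=\operatorname{Sym}_{\mathbb C[t]}M'$. It remains to find a $G$-stable subspace $U'\subset M'$ with $M'=\mathbb C[t]\otimes U'$.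

If $U|_K=\theta_1\oplus\theta_2$ (with $\theta_1\neq\theta_2$), then $M'=\mathbb C[t]y'\oplus\mathbb C[t]z'$ is the weight decomposition. $G$ permutes the two summands and maps generators to generators, and these are unique up to $\mathbb C[t]^*=\mathbb C^*$. So $G$ permutes the lines $\mathbb Cy',\mathbb Cz'$; take $U'=\mathbb Cy'\oplus\mathbb Cz'$.

If $U|_K$ is irreducible, let $U_0=M'/tM'$, a $G$-module with $U_0|_K\cong U|_K$. By (I) and Schur's lemma, $\operatorname{Hom}_K(U_0,M')$ is free of rank one over $\mathbb C[t]$, with a generator $\psi$ unique up to $\mathbb C^*$. Since $K$ is normal, $\psi\mapsto g\psi g^{-1}$ maps this module to itself, and generators to generators. So $g\psi g^{-1}\in\mathbb C^*\psi$, and $g\psi(u)=(g\psi g^{-1})(gu)\in\mathbb C^*\psi(gu)$. Hence $U'=\psi(U_0)$ is $G$-stable, and $M'=\mathbb C[t]\otimes U'$.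

In both cases $\mathcal O(X)=\mathbb C[\mathbb Ct\oplus U']$, so $t$ is $G$-rectifiable. This proves Theorem 3(1). $\blacksquare$

Step 4 shows where the ring $B$ of (1) escapes. For $c=1$ it localizes to $T=O[y,z+ry^2]$; with $W=\langle1,y,z\rangle$ an element $f_0+f_1y+f_2z$ with $f_j\in F$ lies in $T$ iff $f_0,f_1,f_2,f_2r\in O$. So $M$ is generated at $c=1$ by $1,y,\pi z$. Then $S=O[y,\pi z]$, and $Z(S,T)=V(\bar v)$ with $\bar v=\overline{\pi z}+r_0Y^2$, where $r_0\ne0$ is the value of $\pi r$ at $t=1$: a $K$-weight vector that is a variable not lying in $W_0$.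

## Rings with a hidden pole for all tangent data satisfying (E)

We prove Theorem 3(2) by the construction of (1) in general form. Let $\mathbb C_\chi\oplus U$ satisfy (E). By Lemma 4, $G$ is finite and $\chi(G)=\mu_m$ with $m$ even. Let $G_1\supset K$ be the subgroup of index $2$ preserving the two $K$-weight lines of $U$, and $g_0\in G\setminus G_1$.

**Step 1: the ring.** Let $y$ span the weight line of $\theta$ and put $z=g_0y$. Then $g_0z=\delta y$ with $\delta\in\mathbb C^*$, and $gy=a(g)y$, $gz=b(g)z$ for $g\in G_1$, with $b|_K=(a|_K)^n$. By Lemma 4, $a|_K$ and $b|_K$ are distinct and nontrivial. Let $G$ act on $F[y,z]$ with $gt=\chi(g)t$. We have $\chi(G_1)=\mu_{m/2}$, and $\chi(g_0)\notin\mu_{m/2}$, so $\chi(g_0)^{m/2}=-1$. As $ba^{-n}$ is trivial on $K$ and $G_1/K\cong\mu_{m/2}$, we have $ba^{-n}=\chi^e$ on $G_1$ for some $e\ge0$. Put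
$$H=t^{m/2}+1,\quad H'=t^{m/2}-1,\quad \rho=\frac{t^eH^{n+1}}{H'},\quad P=z+\rho y^n,$$
$$\rho'=g_0\rho,\qquad y_1=g_0P=\delta y+\rho'z^n .$$
$H$ and $H'$ are $G_1$-invariant, so $gP=b(g)P$ for $g\in G_1$. Also $g_0H=-H'$ and $g_0H'=-H$, so $\rho'=\chi(g_0)^et^e(-H')^{n+1}/(-H)$ and $H\rho'\in\mathbb C[t]$. Put
$$s=\delta^{-1}H\rho'\in\mathbb C[t],\qquad Q=y+\frac sHP^n=y+\delta^{-1}\rho'P^n,\qquad B=\mathbb C[t,P,Q].$$
As for (1), $F[P,Q]=F[y,z]$, $\partial(Q,P)/\partial(y,z)=1$, and $B$ is a polynomial ring in $t,P,Q$. Thus $X=\operatorname{Spec}B\cong\mathbb A^3$ and $t$ is a variable.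

As a check, take the group of order $12$ with $g_0=\sigma$, $\delta=1$, $n=2$, $m=4$, $G_1=\langle\kappa,\sigma^2\rangle$, $e=0$. Then $H=h$, $H'=h'$, and $\rho=8r$. Replacing $\rho$ by $\frac18\rho=r$ (a constant factor does not affect the argument below) gives the same $P$ as in (1) and $y+\frac{h'^3}{8h}P^2=\big(y-\frac{P^2}h\big)+\frac{h'^3+8}{8h}P^2$, that is, the old $Q$ plus $\beta P^2$. So the ring is the ring $B$ of (1).

**Step 2: $B$ is $G$-stable.** Subscripts $H,H'$ denote localization. Since $s/H\in\mathbb C[t]_H$, $B_H=\mathbb C[t]_H[y,P]$. We claim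
$$B_{H'}=\mathbb C[t]_{H'}[z,y_1]. \tag{8}$$
It suffices to check this after localizing at each $c$ with $H'(c)\ne0$; let $O=\mathbb C[t]_{(t-c)}$.

If $H(c)\ne0$, then $\rho,\rho'\in O$ and both algebras become $O[y,z]$.

If $H(c)=0$, put $T=O[z,y_1]$. The roots of $H$ are simple, so $H$ is a uniformizer of $O$. From $y=\delta^{-1}(y_1-\rho'z^n)\in H^{-1}T$ and $\rho\in H^{n+1}O$ we get $\rho y^n\in HT$, so $P\equiv z\pmod{HT}$. Hence $P\in T$ and $P^n\equiv z^n\pmod{HT}$, and
$$Q=\delta^{-1}y_1-\delta^{-1}\rho'z^n+\frac sHP^n=\delta^{-1}y_1+\frac sH(P^n-z^n)\in T .$$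
Thus $O[P,Q]\subset T$. Since $\partial(y_1,z)/\partial(y,z)=\delta$, the Jacobian of $(Q,P)$ with respect to $(y_1,z)$ is $\delta^{-1}\in O^*$, so $O[P,Q]=T$ by Lemma 7(ii). This proves (8).

Since $H-H'=2$, $H$ and $H'$ generate the unit ideal of $\mathbb C[t]$, so $B=B_H\cap B_{H'}$. The group $G_1$ preserves $B_H=\mathbb C[t]_H[y,P]$, because $y,P$ are $G_1$-weight vectors and $H$ is $G_1$-invariant. Next, $g_0B_H=\mathbb C[t]_{H'}[z,y_1]=B_{H'}$ by (8), and $g_0B_{H'}=g_0^2B_H=B_H$, as $g_0^2\in G_1$. Finally $G_1$ preserves $B_{H'}=g_0B_H$, because $G_1$ is normal in $G$. Hence $B$ is $G$-stable, and $G$ acts on $X$, normalizing $t$ with weight $\chi$.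

**Step 3: the fixed point.** $H$ and $H'$ do not vanish at $t=0$, so $\rho,\rho'$ are regular there, and $B$ localizes to $O_0[y,z]$ with $O_0=\mathbb C[t]_{(t)}$. So $X_0=\operatorname{Spec}\mathbb C[y,z]$, and since $a|_K,b|_K$ are nontrivial, the origin $p$ is its only $K$-fixed point. It is $G$-fixed. A $G$-fixed point of $X$ has $t=0$, as $\chi\ne1$; so $p$ is the only one. The classes of $t,y,z$ show that the cotangent module at $p$ is $\mathbb C_\chi\oplus U$.

**Step 4: $t$ is not rectifiable.** Suppose it is. Then $t$ lies in a $G$-stable space of linear coordinates, and taking a $G$-stable complement of $\mathbb Ct$ in it we get $B=\mathbb C[t]\otimes\mathbb C[U']$ with $U'\subset B$ $G$-stable. The ideal generated by $t$ and $U'$ is a $G$-fixed point, hence $p$, so $U'$ is isomorphic to the cotangent space of $X_0$ at $p$, that is, $U'\cong U$. Let $0\ne v\in U'$ have $K$-weight $b|_K$ and put $w=g_0v$; it has $K$-weight $a|_K$. Then $U'=\mathbb Cv\oplus\mathbb Cw$ and $F[v,w]=F[y,z]$. The group $G$ preserves the degree in $y,z$, so $\deg v=\deg w=d\ge1$. By Lemma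 2, $d=1$. As $a|_K,b|_K$ are distinct and nontrivial, $v=\lambda z$ and $w=\mu y$ with $\lambda,\mu\in F^*$.

Now take $c=1$, $O=\mathbb C[t]_{(t-1)}$. Since $H(1)=2\neq0$, $B$ localizes to $O[y,P]=O[v,w]$. From $y=\mu^{-1}w$ and $P=\lambda^{-1}v+\rho\mu^{-n}w^n$ we read off $\mu^{-1},\lambda^{-1},\rho\mu^{-n}\in O$. The Jacobian of $(w,v)$ with respect to $(y,P)$ is $\lambda\mu$, because $dy\wedge dP=dy\wedge dz$; so $\lambda\mu\in O^*$. Hence $\lambda,\mu\in O^*$ and $\rho\in O$. But $\rho$ has a pole at $t=1$, where $t^eH^{n+1}=2^{n+1}$ and $H'=0$: contradiction.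

**Step 5: if $N\ne1$, the action is not linearizable.** Suppose $B=\mathbb C[U'']$ with $U''$ a $G$-stable $3$-dimensional subspace. The ideal $(U'')$ is a $G$-fixed point, hence $p$, so $U''$ is isomorphic to the cotangent module at $p$, and $U''=\mathbb Cu\oplus U'$ with $u$ of weight $\chi$ and $U'\cong U$. The group $N$ acts trivially on $U'$, and $\chi|_N\ne1$ because $\mathbb C_\chi\oplus U$ is faithful and $N\neq1$. As $t$ has $N$-weight $\chi|_N\ne1$, and monomials without $u$ are $N$-invariant, every monomial of $t$ contains $u$. So $u\mid t$, and since $t$ is irreducible, $t\in\mathbb C^*u$. Then $t$ would be rectifiable, contradicting Step 4. $\blacksquare$
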